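
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Flatness of naive local models for totally ramified extensions}


\begin{abstract}
Let $F/F_0$ be a totally ramified separable extension of degree $e$ of complete discretely valued fields. Given integers $0\le r_\varphi\le d$, one for each embedding $\varphi$ of $F$, the naive local model attached to a periodic chain of $\mathcal O_F$-lattices in $F^d$ parametrizes chains of submodules on which $\mathcal O_F$ acts with the characteristic polynomials prescribed by $(r_\varphi)$. We prove that it is flat over the ring of integers of the reflex field if the $r_\varphi$ differ by at most one, and that it is not even topologically flat otherwise. Its geometric special fiber is always reduced. The proof combines Frobenius splitting of affine Schubert varieties with a combinatorial argument: for full chains,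 every point of the special fiber lies in the closure of an Iwahori orbit of a coordinate lattice chain of a simple type, and in the flat case these simple chains visibly lift to the generic fiber.
\end{abstract}

\section{Introduction}

\subsection{The question}\label{ss:question}

Let $F_0$ be a complete discretely valued field with ring of integers $\mathcal O_{F_0}$ and perfect residue field of characteristic $p$. Let $F/F_0$ be a totally ramified separable extension of degree $e$, with ring of integers $\mathcal O_F$ and uniformizer $\pi$. Fix a separable closure $F_0^{\mathrm{sep}}$, let $\Phi$ be the set of the $e$ distinct $F_0$-embeddings $\varphi:F\to F_0^{\mathrm{sep}}$, and let $K\subset F_0^{\mathrm{sep}}$ be a finite extension of $F_0$ containing all $\varphi(F)$. Fix $d\ge1$ and, for each $\varphi\in\Phi$, an integer $r_\varphi$ with $0\le r_\varphi\le d$. Put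
\[
r=\sum_{\varphi\in\Phi} r_\varphi .
\]
Let $E\subset F_0^{\mathrm{sep}}$ be the reflex field, that is, the fixed field of the group of those $\tau\in\mathrm{Gal}(F_0^{\mathrm{sep}}/F_0)$ with $r_{\tau\varphi}=r_\varphi$ for all $\varphi$. Then $E\subset K$. Let $\mathcal O_E$ be its ring of integers, $k$ its residue field, and $\kappa$ an algebraic closure of $k$.

Let $V=F^d$ with standard basis $e_1,\dots,e_d$. For $0\le i\le d-1$ put
\[
\Lambda_i=\mathcal O_F\pi^{-1}e_1+\dots+\mathcal O_F\pi^{-1}e_i+\mathcal O_Fe_{i+1}+\dots+\mathcal O_Fe_d ,
\]
and extend periodically by $\Lambda_{i+md}=\pi^{-m}\Lambda_i$ for $m\in\mathbb Z$, so that $\Lambda_i\subset\Lambda_j$ for $i<j$. Fix a nonempty subset $I\subset\{0,\dots,d-1\}$. We call $I$ \emph{full} if $I=\{0,\dots,d-1\}$.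

The \emph{naive local model} $M_I^{\mathrm{naive}}$ is the projective $\mathcal O_E$-scheme whose points over an $\mathcal O_E$-scheme $S$ are the families $(\mathcal F_i)_{i\in I+d\mathbb Z}$ of $\mathcal O_F\otimes_{\mathcal O_{F_0}}\mathcal O_S$-submodules $\mathcal F_i\subset\Lambda_{i,S}=\Lambda_i\otimes_{\mathcal O_{F_0}}\mathcal O_S$ such that:
\begin{itemize}
\item[(a)] each $\mathcal F_i$ is, locally on $S$, an $\mathcal O_S$-direct summand of $\Lambda_{i,S}$ of rank $r$;
\item[(b)] for $i<j$ the map $\Lambda_{i,S}\to\Lambda_{j,S}$ induced by $\Lambda_i\subset\Lambda_j$ carries $\mathcal F_i$ into $\mathcal F_j$, and the isomorphism $\pi:\Lambda_{i+d,S}\to\Lambda_{i,S}$ identifies $\mathcal F_{i+d}$ with $\mathcal F_i$;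
\item[(c)] for every $a\in\mathcal O_F$ and every $i$,
\[
\det\nolimits_{\mathcal O_S}(T-a\mid\mathcal F_i)=\prod_{\varphi}(T-\varphi(a))^{r_\varphi}\quad\text{in }\mathcal O_S[T].
\]
\end{itemize}
The \emph{canonical local model} $M_I^{\mathrm{can}}$ is the scheme-theoretic closure of the generic fiber $M_I^{\mathrm{naive}}\otimes_{\mathcal O_E}E$ in $M_I^{\mathrm{naive}}$. It is the largest closed subscheme that is flat over $\mathcal O_E$. So $M_I^{\mathrm{naive}}$ is flat if and only if $M_I^{\mathrm{can}}=M_I^{\mathrm{naive}}$. Call $M_I^{\mathrm{naive}}$ \emph{topologically flat} if its generic fiber is dense, i.e.\ if $M_I^{\mathrm{can}}$ and $M_I^{\mathrm{naive}}$ have the same underlying space.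

Flatness says that the equations (a)--(c) do not create anything in the special fiber, neither extra components nor nilpotents, that does not come from the generic fiber. Which answer should one expect? Over $K$ the algebra $F\otimes_{F_0}K$ is a product of copies of $K$ indexed by $\Phi$. A module $\mathcal F$ as above decomposes accordingly, and (c) prescribes the ranks $r_\varphi$ of its factors. So the generic fiber is geometrically a product of Grassmannians $\prod_\varphi\mathrm{Gr}(r_\varphi,d)$, of dimension
\[
\sum_\varphi r_\varphi(d-r_\varphi)=dr-\sum_\varphi r_\varphi^2 .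
\]
In the special fiber all $\varphi(\pi)$ become $0$, and (c) only says that $\pi$ has characteristic polynomial $T^r$. Thus all tuples $(r_\varphi)$ with the same sum $r$ share one geometric special fiber. It contains the special fibers of the corresponding canonical local models. Hence its dimension is at least $dr-\sum r_\varphi^2$ for each of these tuples, and for a given tuple flatness requires equality. So flatness can hold only for tuples that minimize $\sum r_\varphi^2$ among those with sum $r$. The minimizers are the tuples whose entries differ by at most one. Whether $M_I^{\mathrm{naive}}$ is flat for these tuples is a question from \cite{PR}. The answer is yes.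

\begin{theorem}\label{thm:flat}
If $|r_\varphi-r_{\varphi'}|\le1$ for all $\varphi,\varphi'\in\Phi$, then $M_I^{\mathrm{naive}}$ is flat over $\mathcal O_E$, i.e.\ $M_I^{\mathrm{can}}=M_I^{\mathrm{naive}}$.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $(r_\varphi)$ be arbitrary with $0\le r_\varphi\le d$.
\begin{itemize}
\item[(i)] The geometric special fiber $M_I^{\mathrm{naive}}\otimes_{\mathcal O_E}\kappa$ is reduced. As a scheme over $\kappa$ it depends only on $(\kappa,d,e,r,I)$.
\item[(ii)] $M_I^{\mathrm{naive}}$ is flat over $\mathcal O_E$ if and only if the $r_\varphi$ differ by at most one. Otherwise it is not even topologically flat.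
\item[(iii)] If the $r_\varphi$ differ by at most one, then $M_I^{\mathrm{naive}}=M_I^{\mathrm{can}}$ is normal, and its special fiber is reduced and equidimensional of dimension $\sum_\varphi r_\varphi(d-r_\varphi)$. If moreover $I$ is full and $r=qe+s$ with $0\le s<e$, then the geometric special fiber has exactly $\binom dq$ irreducible components if $s=0$, and $d\binom{d-1}q$ if $s>0$.
\end{itemize}
\end{theorem}

Throughout, $p$ is a prime. If residue characteristic $0$ is allowed too, both theorems remain true. Only the reducedness proof uses $p>0$, and Remark~\ref{rem:charzero} removes this restriction.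

\subsection{Two small cases}

\begin{example}[$d=e=2$, $I=\{0\}$, $r=2$]\label{ex:cone}
Write $\Phi=\{\varphi_1,\varphi_2\}$, $\alpha=\varphi_1(\pi)$, $\beta=\varphi_2(\pi)$. Then $\mathcal O_F=\mathcal O_{F_0}[X]/(X-\alpha)(X-\beta)$, where $\alpha+\beta$ and $\alpha\beta$ lie in $\mathcal O_{F_0}$. For an $\mathcal O_E$-algebra $R$, the module $\Lambda_0\otimes R$ has $R$-basis $e_1,e_2,Xe_1,Xe_2$. Consider the open set where $\mathcal F=\mathcal F_0$ is a complement of $Re_1+Re_2$. There
\[
\mathcal F=\{Xw+(N-\alpha-\beta)w:\ w\in R^2\}
\]
for a unique $2\times2$ matrix $N$ over $R$. Since $X^2=(\alpha+\beta)X-\alpha\beta$, we get $X\cdot(Xw+(N-\alpha-\beta)w)=XNw-\alpha\beta w$. This lies in $\mathcal F$ for all $w$ if and only if $N^2-(\alpha+\beta)N+\alpha\beta=0$, that is,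
\[
(N-\alpha)(N-\beta)=0,
\]
and then $\pi$ acts on $\mathcal F\cong R^2$ by $N$.

\emph{Case $(r_{\varphi_1},r_{\varphi_2})=(1,1)$.} Here $E=F_0$. Condition (c) for $\pi$ is $\chi_N=T^2-(\alpha+\beta)T+\alpha\beta$, and the stability condition follows from it by Cayley--Hamilton. With $N=\left(\begin{smallmatrix}x&y\\z&\alpha+\beta-x\end{smallmatrix}\right)$ the chart is the hypersurface
\[
x^2-(\alpha+\beta)x+\alpha\beta+yz=0 .
\]
It is flat because the equation is monic in $x$. Its special fiber is the quadric cone $x^2+yz=0$ of nilpotent matrices, which is reduced. Over $\mathcal O_K$ the vertex $N=0$ lifts to $\mathrm{diag}(\alpha,\beta)$.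

\emph{Case $(2,0)$.} Here $\alpha,\beta\in\mathcal O_E$. Now (c) for $\pi$ is $\chi_N=(T-\alpha)^2$, which gives $(N-\alpha)^2=0$. Subtracting this from the stability condition gives $(\alpha-\beta)(N-\alpha)=0$. So the generic fiber of the chart is the single point $N=\alpha$, while the special fiber is the same two-dimensional cone as before. The scheme is not topologically flat.
\end{example}

\begin{example}[$d=2$, $e=1$, $I$ full, $r=1$]\label{ex:node}
Here $\mathcal F_0$ and $\mathcal F_1$ are lines. On the open set $\mathcal F_0=\langle e_1+xe_2\rangle$, $\mathcal F_1=\langle y\,\pi^{-1}e_1+e_2\rangle$, the vector $e_1+xe_2=\pi(\pi^{-1}e_1)+xe_2$ lies in $\mathcal F_1$ if and only if $xy=\pi$. The map $\Lambda_1\to\Lambda_2=\pi^{-1}\Lambda_0$ gives the same equation. So this chart of $M_I^{\mathrm{naive}}$ is $xy=\pi$. In the special fiber two branches cross at $x=y=0$. The closure of the branch $y=0$ contains the point where both $\mathcal F_i$ are spanned by the second basis vector of $\Lambda_i$ (the point $x=\infty$), and the closure of the branch $x=0$ contains the point where both are spanned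 by the first. These two points lift to the generic fiber for an obvious reason: take the same coordinate line for both $i$. The crossing point, where the coordinate line changes with $i$, has no lift of this kind. But it is in the closure of the orbits of the two other points under an Iwahori group, and this suffices.
\end{example}

\subsection{Plan of the proof}

Flatness follows from two statements (Section~\ref{s:flat}):
\begin{itemize}
\item[(A)] the geometric special fiber of $M_I^{\mathrm{naive}}$ is reduced;
\item[(B)] every point of the geometric special fiber lies in $M_I^{\mathrm{can}}$.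
\end{itemize}
For (A), which holds for all $(r_\varphi)$, we embed the special fiber into an affine flag variety. Its points are chains of lattices $L_i$ lying between $t^e\Lambda_i^\sharp$ and $\Lambda_i^\sharp$, where $\Lambda_i^\sharp$ is an equal characteristic analogue of $\Lambda_i$, and (c) becomes a nilpotency condition. Imposing only the upper bound, or only the lower bound, gives a scheme modeled on a full nilpotent cone, as in Example~\ref{ex:cone}, and such cones are reduced. The special fiber is, up to a smooth map, the intersection of all these schemes. An intersection of reduced schemes need not be reduced (a parabola and a tangent line), but intersections of unions of Schubert varieties are, by Frobenius splitting. This is Section~\ref{s:reduced}.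

For (B), first let $I$ be full. An Iwahori group $B$ acts on the special fiber and preserves $M_I^{\mathrm{can}}$, and every $B$-orbit contains a chain of coordinate lattices. If the exponents relative to $\Lambda_i^\sharp$ are independent of $i$ (``translation chains''), the chain lifts by distributing the roots $\varphi(\pi)$ over the coordinates, as $\mathrm{diag}(\alpha,\beta)$ did above. This is the only point of the proof where it is used that the $r_\varphi$ differ by at most one. All other coordinate chains lie in the closures of the $B$-orbits of translation chains. This generalizes Example~\ref{ex:node} and is the subject of Section~\ref{s:comb}. For arbitrary $I$ one uses that every partial chain in the special fiber extends to a full one.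

\section{Lattice chains}\label{s:prelim}

\subsection{The determinant condition}

Let $Q(X)=\prod_\varphi(X-\varphi(\pi))$ be the Eisenstein polynomial of $\pi$, so $\mathcal O_F=\mathcal O_{F_0}[X]/Q$, and put $P(T)=\prod_\varphi(T-\varphi(\pi))^{r_\varphi}\in\mathcal O_E[T]$. We write $\chi$ for characteristic polynomials. Since $F/F_0$ is totally ramified,
\[
\mathcal O_F\otimes_{\mathcal O_{F_0}}\kappa=\kappa[t]/t^e,\quad \pi\mapsto t,\qquad\text{and}\qquad P\equiv T^r\ \text{ in } k[T].
\]

\begin{lemma}\label{lem:pi}
Condition (c) for all $a\in\mathcal O_F$ is equivalent to (c) for $a=\pi$, i.e.\ to $\chi(\pi\mid\mathcal F_i)=P$.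
\end{lemma}

\begin{proof}
Let $A$ be a square matrix over a ring $R$, let $g\in R[X]$, and let $C$ be the companion matrix of $\chi_A$. Then $\det g(A)=\det g(C)$. Indeed, this is a polynomial identity with integer coefficients in the entries of $A$ and the coefficients of $g$, and over an algebraically closed field of characteristic $0$ both sides equal $\prod_ig(\lambda_i)$, with $\lambda_i$ the eigenvalues of $A$, by triangularization. Write $a=f(\pi)$ with $f\in\mathcal O_{F_0}[X]$ and apply this over $R[T]$ to $g=T-f(X)$. If $\chi(\pi\mid\mathcal F_i)=P$, then $\det(T-a\mid\mathcal F_i)$ is the image of $\det(T-f(C_P))\in\mathcal O_E[T]$, where $C_P$ is the companion matrix of $P$. Since $C_P$ has the eigenvalues $\varphi(\pi)$ with multiplicities $r_\varphi$, in $K[T]$ this polynomial is $\prod_\varphi(T-f(\varphi(\pi)))^{r_\varphi}=\prod_\varphi(T-\varphi(a))^{r_\varphi}$.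
\end{proof}

\subsection{Lattices and affine flag varieties}

For a $\kappa$-algebra $R$, a \emph{lattice} in $R((t))^d$ is an $R[[t]]$-submodule $L$ with $t^NR[[t]]^d\subset L\subset t^{-N}R[[t]]^d$ for some $N$ and $t^{-N}R[[t]]^d/L$ locally free over $R$. If $L\subset L'$ are lattices, then $L'/L$ is locally free, because it is the kernel of a surjection $t^{-N}R[[t]]^d/L\to t^{-N}R[[t]]^d/L'$ onto a projective module.

We write $e_1,\dots,e_d$ also for the standard bases of $R((t))^d$ and of $\mathbb Z^d$. Define $\omega_i\in\mathbb Z^d$ for $i\in\mathbb Z$ by $\omega_i(m)=-1$ if $m\le i$, $\omega_i(m)=0$ if $m>i$ (for $0\le i<d$), and $\omega_{i+d}=\omega_i-(1,\dots,1)$. Then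
\begin{equation}\label{eq:omega}
\omega_i-\omega_{i-1}=-e_i\qquad(i\in\mathbb Z,\ \text{index of }e_i\text{ taken mod }d).
\end{equation}
Put $\Lambda_i^\sharp=\bigoplus_mt^{\omega_i(m)}\kappa[[t]]e_m$. Comparing the bases $\pi^{\omega_i(m)}e_m$ and $t^{\omega_i(m)}e_m$ we obtain identifications
\begin{equation}\label{eq:sharp}
\Lambda_i\otimes_{\mathcal O_{F_0}}\kappa=\Lambda_i^\sharp/t^e\Lambda_i^\sharp ,
\end{equation}
compatible with the transition maps and with periodicity. Write $\Lambda^\sharp_{i,R}$ for the lattice $\bigoplus_m t^{\omega_i(m)}R[[t]]e_m$; the subscript $R$ is dropped when no confusion is possible.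

Let $\mathrm{Fl}_I(R)$ be the set of chains $(L_i)_{i\in I+d\mathbb Z}$ of lattices in $R((t))^d$ with $L_{i+d}=t^{-1}L_i$ and, for $i<j\le i+d$, $L_i\subset L_j$ with quotient of rank $j-i$. Write $\mathrm{Fl}$ for $I$ full. For fixed $N$, the lattices $L$ with $t^NR[[t]]^d\subset L\subset t^{-N}R[[t]]^d$ correspond to the $t$-stable locally direct summands of a free module of finite rank. We bound all $L_i$ with $i\in I$ by the same $N$. The condition $L_i\subset L_j$ says that a map of locally free modules vanishes, so it is closed, and rank conditions are open and closed. Hence $\mathrm{Fl}_I$ is an increasing union of projective schemes along closed immersions. It is the disjoint union of open and closed parts on which the virtual rank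
\[
\mathrm{rk}(\Lambda_i^\sharp/t^N\Lambda_i^\sharp)-\mathrm{rk}(L_i/t^N\Lambda_i^\sharp)\qquad(N\gg0)
\]
of $\Lambda_i^\sharp/L_i$, which is independent of $i$, is a given integer, called the \emph{degree}.

For consecutive elements $i'<i$ of $I+d\mathbb Z$ we have $L_i\subset L_{i'+d}=t^{-1}L_{i'}$, so $t$ kills $L_i/L_{i'}$. To extend a chain from $I$ to the full index set therefore means to choose a full flag in each vector bundle $L_i/L_{i'}$. So the projection
\[
\rho_I:\mathrm{Fl}\to\mathrm{Fl}_I
\]
is a bundle of products of finite flag varieties; it is smooth and surjective.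

\subsection{The Iwahori group and Schubert varieties}\label{ss:schubert}

Let $B\subset GL_d(\kappa[[t]])$ be the Iwahori group stabilizing all $\Lambda_i^\sharp$. A matrix $g$ maps $\Lambda_i^\sharp$ into itself if and only if $g_{ml}\in t^{\omega_i(m)-\omega_i(l)}\kappa[[t]]$ for all $m,l$. The maximum of $\omega_i(m)-\omega_i(l)$ over all $i$ is $1$ if $m>l$, and $0$ otherwise. So $B$ is the unit group of
\begin{equation}\label{eq:order}
\mathcal A^\sharp=\{g\in\mathrm{Mat}_d(\kappa[[t]]):\ g_{ml}\in t\kappa[[t]]\ \text{for } m>l\}.
\end{equation}
On each of the projective schemes above, $B$ acts through a connected algebraic quotient. A \emph{monomial chain} is one of the form $L_i=\bigoplus_mt^{x_i(m)}\kappa[[t]]e_m$. A \emph{Schubert variety} is the closure of a $B$-orbit in $\mathrm{Fl}(\kappa)$, with its reduced structure. We use the following facts.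

\begin{itemize}
\item[(S1)] \emph{(Iwahori BN-pair.)} $GL_d(\kappa((t)))=\bigsqcup BwB$ over $w\in\mathbb Z^d\rtimes S_d$, so every $B$-orbit in $\mathrm{Fl}(\kappa)$ contains exactly one monomial chain. Let $d\ge2$. The $B$-orbits in degree $0$ are indexed by the affine Weyl group $W$, a Coxeter group with generators $s_i$, $i\in\mathbb Z/d$; here $s_i\Lambda^\sharp_\bullet$ is the monomial chain different from $\Lambda^\sharp_\bullet$ that agrees with it at all indices $\not\equiv i$ mod $d$. We write $S_w$ for the Schubert variety of $w\in W$. Then $S_v\subset S_w$ if and only if $v\le w$ in the Bruhat order, i.e.\ if and only if some (equivalently every) reduced word of $w$ contains a reduced word of $v$ as a subword. The Bruhat order is directed: any two elements have a common upper bound. The Bott--Samelson map of a reduced word of $w$ (recalled in Section~\ref{ss:intersections}) is birational onto $S_w$.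
\item[(S2)] \emph{(Normality.)} Schubert varieties in the affine flag variety $LSL_d/B_{SL}$ of $SL_d$ over $\kappa$, with $B_{SL}=B\cap SL_d$, are normal (\cite[Thm.~8]{Fa}, \cite[Thm.~8.4]{PRtwisted}).
\end{itemize}

Here $LSL_d/B_{SL}$ is the closed sub-ind-scheme of $\mathrm{Fl}$ given by $\bigwedge^dL_0=R[[t]]$. Indeed, Zariski-locally on $R$ a chain has an adapted basis, so it is $g\Lambda^\sharp_\bullet$ with $g\in GL_d(R((t)))$. If $\bigwedge^dL_0=R[[t]]$, then $\det g\in R[[t]]^\times$, and $g$ can be corrected on the right by $\mathrm{diag}(u,1,\dots,1)$ with $u=(\det g)^{-1}$.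

\section{The special fiber is reduced}\label{s:reduced}

\subsection{The special fiber in the affine flag variety}

Let $\overline M_I=M_I^{\mathrm{naive}}\otimes_{\mathcal O_E}\kappa$. By \eqref{eq:sharp}, sending $\mathcal F_i$ to its preimage $L_i\subset\Lambda^\sharp_{i,R}$ identifies $\overline M_I(R)$ with the set of $(L_i)\in\mathrm{Fl}_I(R)$ such that for all $i\in I+d\mathbb Z$
\begin{equation}\label{eq:Mbar}
t^e\Lambda^\sharp_{i,R}\subset L_i\subset\Lambda^\sharp_{i,R},\qquad \mathrm{rk}(L_i/t^e\Lambda^\sharp_{i,R})=r,\qquad \chi(t\mid L_i/t^e\Lambda^\sharp_{i,R})=T^r .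
\end{equation}
Indeed, (c) reduces to the last condition by Lemma~\ref{lem:pi}, and $\mathcal F_i$ maps into $\mathcal F_j$ if and only if $L_i\subset L_j$. For $i<j\le i+d$ the quotient $L_j/L_i$ is then locally free, and its rank is $j-i$, because $L_j/t^e\Lambda_j^\sharp$ and $L_i/t^e\Lambda_i^\sharp$ both have rank $r$ and $\mathrm{rk}(t^e\Lambda_j^\sharp/t^e\Lambda_i^\sharp)=j-i$. In particular $\overline M_I$ depends only on $(\kappa,d,e,r,I)$. It is $B$-stable.

Let us look at a single lattice. Choosing a basis of $\Lambda_{i,R}^\sharp/L_i$ turns multiplication by $t$ into a matrix $A$, and \eqref{eq:Mbar} imposes on $A$ both the characteristic polynomial and the equation $A^e=0$. It is not clear a priori that the scheme of such matrices is reduced. The equation $A^e=0$ comes from having a lower bound $t^e\Lambda_i^\sharp$ and an upper bound $\Lambda_i^\sharp$ at the same time. So we separate them. For $0\le i<d$ define closed subfunctors of $\mathrm{Fl}$: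
\begin{align*}
Y_i&=\{L_\bullet:\ L_i\subset\Lambda_i^\sharp,\ \mathrm{rk}(\Lambda_i^\sharp/L_i)=de-r,\ \chi(t\mid\Lambda_i^\sharp/L_i)=T^{de-r}\},\\
Z_i&=\{L_\bullet:\ t^e\Lambda_i^\sharp\subset L_i,\ \mathrm{rk}(L_i/t^e\Lambda_i^\sharp)=r,\ \chi(t\mid L_i/t^e\Lambda_i^\sharp)=T^{r}\}.
\end{align*}
By Cayley--Hamilton $t^{de-r}\Lambda_i^\sharp\subset L_i$ on $Y_i$ and $L_i\subset t^{e-r}\Lambda_i^\sharp$ on $Z_i$. All other $L_j$ with $0\le j<d$ lie between multiples $t^{\pm a}L_i$ with bounded $a$. So $Y_i$ and $Z_i$ are projective schemes. They are $B$-stable and lie in the degree $de-r$ part of $\mathrm{Fl}$. We claim that, as schemes,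
\begin{equation}\label{eq:intersection}
\rho_I^{-1}(\overline M_I)=\bigcap_{i\in I}(Y_i\cap Z_i).
\end{equation}
The inclusion ``$\supset$'' is clear from the definitions and periodicity. For ``$\subset$'', suppose \eqref{eq:Mbar} holds. Then $\Lambda_i^\sharp/L_i$ has rank $de-r$, and $\chi(t\mid\Lambda_i^\sharp/L_i)\cdot T^r=\chi(t\mid\Lambda_i^\sharp/t^e\Lambda_i^\sharp)=T^{de}$. Since $T^r$ is a non-zero-divisor in $R[T]$, we get $\chi(t\mid\Lambda_i^\sharp/L_i)=T^{de-r}$, the condition defining $Y_i$.

\subsection{The pieces are reduced}

\begin{lemma}\label{lem:nilcone}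
For $\nu\ge0$ the scheme $\mathcal N_\nu=\{A\in\mathrm{Mat}_\nu:\chi_A=T^\nu\}$ over $\kappa$ is reduced.
\end{lemma}

\begin{proof}
It is defined by $\nu$ equations in $\mathbb A^{\nu^2}$, so all its components have dimension at least $\nu^2-\nu$. As a set, it is the finite union of the nilpotent orbits. The orbit of Jordan type $\lambda$ has dimension $\nu^2-\sum_j(\lambda_j')^2$, where $\lambda'$ is the conjugate partition, because the centralizer in $\mathrm{Mat}_\nu$ is a linear space of dimension $\sum_j(\lambda_j')^2$ in every characteristic. This is at most $\nu^2-\nu$, with equality only for a single Jordan block. So $\mathcal N_\nu$ is a complete intersection, hence Cohen--Macaulay without embedded components, and it is the closure of the regular orbit. The map $A\mapsto\chi_A$ from $\mathrm{Mat}_\nu$ to $\mathbb A^\nu$ has a section given by companion matrices. Hence its differential is surjective at the nilpotent companion matrix, and $\mathcal N_\nu$ is smooth there. A scheme without embedded components that is generically reduced is reduced.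
\end{proof}

\begin{lemma}\label{lem:YZ}
$Y_i$ and $Z_i$ are reduced.
\end{lemma}

\begin{proof}
Let $Y,Z$ be the subschemes of $\mathrm{Fl}_{\{i\}}$ given by the same conditions on $L=L_i$. Then $Y_i$ and $Z_i$ are their preimages under the projection $\rho_{\{i\}}$, which is smooth. So it suffices to show that $Y$ and $Z$ are reduced. Choose coordinates $\Lambda=\Lambda_i^\sharp\cong\kappa[[t]]^d$.

\emph{$Y$.} Put $\nu=de-r$. A pair consisting of $L\in Y(R)$ and a basis of $\Lambda_R/L$ gives the matrix $A\in\mathcal N_\nu(R)$ of $t$ and the images $w_1,\dots,w_d\in R^\nu$ of the basis of $\Lambda$; the vectors $A^jw_m$, $0\le j<\nu$, generate $R^\nu$. Conversely, given such $(A,w_1,\dots,w_d)$, we have $A^\nu=0$ by Cayley--Hamilton, and $L$ is recovered as the kernel of the surjection $R[[t]]^d\to R^\nu$ that sends the $m$-th basis vector to $w_m$ and is $R[[t]]$-linear for the action of $t$ on $R^\nu$ by $A$. This kernel contains $t^\nu R[[t]]^d$ and has free quotient, so it is a lattice. The generation condition is open. Thus a $GL_\nu$-torsor over $Y$ is open in $\mathcal N_\nu\times\mathbb A^{\nu d}$,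 hence reduced by Lemma~\ref{lem:nilcone}. So $Y$ is reduced.

\emph{$Z$.} After scaling by $t^{-e}$ the conditions are $\Lambda_R\subset L$, $\mathrm{rk}(L/\Lambda_R)=r$ and $\chi(t\mid L/\Lambda_R)=T^r$. Now $L/\Lambda_R$ is an $R[t]$-submodule of $(R((t))/R[[t]])^d$. Let $A\in\mathcal N_r(R)$, so $A^r=0$. An $R[t]$-linear map $f:(R^r,A)\to R((t))/R[[t]]$, $f(w)=\sum_{j\ge0}f_j(w)t^{-j-1}$, satisfies $f_{j+1}(w)=f_j(Aw)$. So these maps are exactly
\[
w\mapsto\sum_{j\ge0}\ell(A^jw)\,t^{-j-1},\qquad \ell\in(R^r)^\vee .
\]
Since $t^rL\subset\Lambda_R$, we have $L\subset t^{-r}\Lambda_R$, and $L$ is a lattice if and only if $t^{-r}\Lambda_R/L$ is locally free. So pairs consisting of $L$ and a basis of $L/\Lambda_R$ correspond to $A\in\mathcal N_r(R)$ and $\ell_1,\dots,\ell_d\in(R^r)^\vee$ for which the map $R^r\to(t^{-r}R[[t]]/R[[t]])^d\cong R^{rd}$ with components $\ell_mA^j$, $0\le j<r$, is split injective. Dually, the $\ell_mA^j$ have to generate $(R^r)^\vee$, which is an open condition. So a $GL_r$-torsor over $Z$ is open in $\mathcal N_r\times\mathbb A^{rd}$, and $Z$ is reduced.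
\end{proof}

\subsection{Frobenius splittings}

To control the intersection \eqref{eq:intersection} we use Frobenius splittings; see \cite[\S\S1.1--1.3]{BK}. Let $S$ be a scheme of finite type over $\kappa$. A \emph{splitting} of $S$ is an additive map $\theta:\mathcal O_S\to\mathcal O_S$ with $\theta(a^pb)=a\,\theta(b)$ and $\theta(1)=1$. A closed subscheme with ideal sheaf $\mathcal I$ is \emph{compatibly split} by $\theta$ if $\theta(\mathcal I)\subset\mathcal I$.
\begin{itemize}
\item[(F1)] \emph{A scheme with a splitting is reduced; compatibly split closed subschemes are reduced and stable under finite unions and scheme-theoretic intersections.} If $a^p=0$, then $a=a\theta(1)=\theta(a^p)=0$. A compatible $\theta$ induces a splitting of the subscheme. If $\theta$ preserves $\mathcal I$ and $\mathcal I'$, it preserves $\mathcal I\cap\mathcal I'$ and $\mathcal I+\mathcal I'$.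
\item[(F2)] \emph{Let $f:S\to S'$ be proper with $f_*\mathcal O_S=\mathcal O_{S'}$. A splitting of $S$ induces one of $S'$, and the image, with reduced structure, of a compatibly split closed subscheme $C$ is compatibly split.} The induced splitting is $f_*\theta$. It preserves $f_*\mathcal I_C\subset\mathcal O_{S'}$, which is the ideal of the scheme-theoretic image of $C$; this image is reduced because $C$ is.
\end{itemize}

\begin{lemma}[{\cite[\S1.3]{BK}}]\label{lem:criterion}
Let $D$ be smooth, projective and irreducible of dimension $N$ over $\kappa$. Let $\tau\in H^0(D,\omega_D^{-1})$ have divisor $D_1+\dots+D_N+G$ with $G\ge0$ and $D_j$ distinct prime divisors. Assume that $D$ has local coordinates $y_1,\dots,y_N$ at some point $x\notin G$ with $D_j=\{y_j=0\}$ near $x$. Then a scalar multiple of $\tau^{p-1}$ defines a splitting of $D$ compatible with all $D_j$.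
\end{lemma}

\begin{proof}
Additive maps $\theta$ with $\theta(a^pb)=a\theta(b)$ are the sections of $\mathcal Hom(\mathrm{Frob}_*\mathcal O_D,\mathcal O_D)=\mathrm{Frob}_*\,\omega_D^{1-p}$. In local coordinates $f\,(dy)^{1-p}$ acts by $a\mapsto\mathrm{Tr}(fa)$, where $\mathrm{Tr}$ is $p^{-1}$-linear, $\mathrm{Tr}(y^\alpha)=y^{(\alpha+1)/p-1}$ if all $\alpha_j\equiv-1$ mod $p$, and $\mathrm{Tr}(y^\alpha)=0$ otherwise. Let $\theta$ be the map given by $\tau^{p-1}$. Then $\theta(1)$ is a global function, hence constant. Near $x$ we have $\tau=y_1\cdots y_N\,u\,(dy)^{-1}$ with $u(x)\ne0$. Write $u^{p-1}$ as the constant $u(x)^{p-1}$ plus an element of $(y_1,\dots,y_N)$. The latter contributes only terms $\mathrm{Tr}(y_j^p\cdots)\in(y_j)$, so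
\[
\theta(1)(x)=\mathrm{Tr}\bigl((y_1\cdots y_N)^{p-1}u^{p-1}\bigr)(x)=\bigl(u(x)^{p-1}\bigr)^{1/p}\ne0 .
\]
So a scalar multiple of $\theta$ is a splitting. Near $x$, likewise $\theta(y_ja)=\mathrm{Tr}(y_j^p\cdots)\in(y_j)$. Thus the composite of $\theta$ on the ideal sheaf of $D_j$ with $\mathcal O_D\to\mathcal O_{D_j}$ vanishes near $x$. Since $D_j$ is integral and contains $x$, it vanishes everywhere.
\end{proof}

\subsection{Intersections of $B$-stable subschemes}\label{ss:intersections}

\begin{proposition}\label{prop:intersect}
Let $C_1,\dots,C_n$ be reduced, $B$-stable closed subschemes of finite type of the degree $\delta$ part of $\mathrm{Fl}$. Then the scheme-theoretic intersection $C_1\cap\dots\cap C_n$ is reduced.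
\end{proposition}

\begin{proof}
If $d=1$, the degree $\delta$ part has exactly one $\kappa$-point, so each $C_j$ is empty or that reduced point, and the claim is clear. Let $d\ge2$.

\emph{Reduction to one Schubert variety.} Each $C_j$ contains only finitely many monomial chains, so by (S1) it is a finite union of Schubert varieties. The index shift $(L_i)\mapsto(L_{i+\delta})$ is a $B$-equivariant automorphism of $\mathrm{Fl}$ taking degree $\delta$ to degree $0$, so we may assume $\delta=0$. Monomial chains of degree $0$ satisfy $\bigwedge^dL_0=\kappa[[t]]$. Since $B=B_{SL}\cdot\{\mathrm{diag}(u,1,\dots,1):u\in\kappa[[t]]^\times\}$ and these diagonal matrices fix monomial chains, the $B$-orbits in degree $0$ are the $B_{SL}$-orbits in $LSL_d/B_{SL}$. So by (S2) all Schubert varieties in degree $0$ are normal. By directedness of the Bruhat order all $C_j$ are contained in one Schubert variety $S_w$, as closed subschemes since they are reduced. It suffices to find a splitting of $S_w$ compatible with all Schubert varieties $S_v\subset S_w$: by (F1) it is then compatible with the unions $C_j$ and with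 their intersection, which is therefore reduced. Since $S_w$ is singular in general, we construct the splitting on a resolution.

\emph{The Bott--Samelson variety.} Let $(i_1,\dots,i_N)$ be a reduced word of $w$. Let $D$ be the variety of sequences $(L^0=\Lambda^\sharp_\bullet,L^1,\dots,L^N)$ of chains such that $L^j$ and $L^{j-1}$ agree at all indices $\not\equiv i_j$ mod $d$, and let $D^{(j)}$ be the variety of truncated sequences $(L^0,\dots,L^j)$. Given $L^{j-1}$, choosing $L^j$ means choosing a line in the rank $2$ bundle $L^{j-1}_{i_j+1}/L^{j-1}_{i_j-1}$; here $t$-stability is automatic, since $tL_{i+1}=L_{i+1-d}\subset L_{i-1}$ as $d\ge2$. So $D^{(j)}\to D^{(j-1)}$ is a $\mathbb P^1$-bundle with the section $\{L^j=L^{j-1}\}$. Hence $D$ is smooth, projective and irreducible of dimension $N$. Let $D_j=\{L^j=L^{j-1}\}\subset D$, the preimage of this section under $D\to D^{(j)}$. It is a prime divisor. Near its section, $D^{(j)}$ is locally $D^{(j-1)}\times\mathbb A^1$ with the section given by the vanishing of the coordinate. Inductively we obtain local coordinates $y_1,\dots,y_N$ of $D$ at $x=(\Lambda_\bullet^\sharp,\dots,\Lambda_\bullet^\sharp)$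 with $D_j=\{y_j=0\}$ near $x$. Put $\partial D=\sum_jD_j$. The Bott--Samelson map is $f:D\to S_w$, $(L^j)\mapsto L^N$; it is birational by (S1).

\emph{A line bundle.} For $0\le i<d$ and $M\gg0$ let $\mathcal L_i=\det(t^{-M}\Lambda_i^\sharp/L_i)$, a line bundle on $S_w$. It is globally generated, because $t^{-M}\Lambda_i^\sharp/L_i$ is a quotient of a trivial vector bundle. Consider a curve $\{L_j:L_{j-1}\subset L_j\subset L_{j+1}\}\cong\mathbb P^1$ in $S_w$ on which only the members with index $\equiv j$ vary. On it $\mathcal L_i$ has degree $0$ if $j\not\equiv i$. If $j\equiv i$, it has degree $1$, since $\det(t^{-M}\Lambda_i^\sharp/L_i)=\det(t^{-M}\Lambda_i^\sharp/L_{i-1})\otimes(L_i/L_{i-1})^{-1}$, the first factor is constant, and $L_i/L_{i-1}$ is the tautological subbundle $\mathcal O(-1)$. Put $\mathcal L=\bigotimes_{0\le i<d}\mathcal L_i$. It has degree $1$ on all these curves.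

\emph{Claim:} $\omega_D^{-1}\cong\mathcal O(\partial D)\otimes f^*\mathcal L$. We induct on $N$; for $N=0$ both sides are trivial. Let $\mathrm{pr}:D\to D'=D^{(N-1)}$ and $f':D'\to S_w$, $(L^j)\mapsto L^{N-1}$. Then $f'$ is the restriction of $f$ to $D_N\cong D'$. The map $f$ sends each fiber of $\mathrm{pr}$ isomorphically to a curve as above. So $\mathcal O(D_N)$ and $f^*\mathcal L$ both have degree $1$ on the fibers of $\mathrm{pr}$, while $\omega_{D/D'}^{-1}$ has degree $2$. Hence
\[
\omega_{D/D'}^{-1}\cong\mathcal O(D_N)\otimes f^*\mathcal L\otimes\mathrm{pr}^*\mathcal M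
\]
for a line bundle $\mathcal M$ on $D'$. Restrict to the section $D_N$. The restriction of the relative tangent bundle $\omega_{D/D'}^{-1}$ is the normal bundle $\mathcal O(D_N)|_{D_N}$ of the section. Hence $\mathcal M\cong f'^*\mathcal L^{-1}$, and by induction
\[
\omega_D^{-1}\cong\mathrm{pr}^*\omega_{D'}^{-1}\otimes\omega_{D/D'}^{-1}
\cong\mathrm{pr}^*\bigl(\mathcal O(\partial D')\otimes f'^*\mathcal L\bigr)\otimes\mathcal O(D_N)\otimes f^*\mathcal L\otimes\mathrm{pr}^*f'^*\mathcal L^{-1}
\cong\mathcal O(\partial D)\otimes f^*\mathcal L .
\]

\emph{The splitting.} Choose a section of $\mathcal L$ on $S_w$ that does not vanish at $\Lambda^\sharp_\bullet=f(x)$. Its pullback times the canonical section of $\mathcal O(\partial D)$ is a section of $\omega_D^{-1}$ with divisor $\partial D+G$, $G\ge0$, $x\notin G$. By Lemma~\ref{lem:criterion}, $D$ has a splitting compatible with all $D_j$, hence by (F1) with $D_J=\bigcap_{j\notin J}D_j$ for every $J\subset\{1,\dots,N\}$. Since $S_w$ is normal and $f$ is proper and birational, $f_*\mathcal O_D=\mathcal O_{S_w}$. By (F2), $S_w$ is split compatibly with all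 $f(D_J)$. Now $D_J$ is the Bott--Samelson variety of the subword with positions in $J$. If this subword is a reduced word of $v$, then $f(D_J)=S_v$. By (S1) every $S_v\subset S_w$ arises in this way.
\end{proof}

\begin{corollary}\label{cor:reduced}
$\overline M_I$ is reduced, for all $d,e,r,I$.
\end{corollary}

\begin{proof}
By \eqref{eq:intersection}, Lemma~\ref{lem:YZ} and Proposition~\ref{prop:intersect}, $\rho_I^{-1}(\overline M_I)$ is reduced. Since $\rho_I^{-1}(\overline M_I)\to\overline M_I$ is faithfully flat, $\overline M_I$ is reduced.
\end{proof}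

\begin{remark}[Residue characteristic $0$]\label{rem:charzero}
If one also allows residue characteristic $0$, Corollary~\ref{cor:reduced} still holds. The functor describing $\overline M_I$ makes sense over $\mathbb Z$ (summands of $\bigoplus_mt^{\omega_i(m)}R[t]/t^e$ with the same conditions) and is represented by a projective $\mathbb Z$-scheme. The set of points of $\mathrm{Spec}\,\mathbb Z$ over which its fiber is geometrically reduced is constructible \cite[9.7.7]{EGA}. The proof of Corollary~\ref{cor:reduced} only uses the description \eqref{eq:Mbar} over an algebraically closed field of characteristic $p$. So this set contains all closed points, hence also the generic point. The rest of the paper does not depend on $p$.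
\end{remark}

\section{Monomial chains in the special fiber}\label{s:comb}

In this section $I$ is full, except in Lemma~\ref{lem:lift}, and $\overline M$ denotes $\overline M_I$ for the full index set. We want to show that every point of $\overline M(\kappa)$ can be reached, by taking closures of $B$-orbits, from monomial chains of a particularly simple kind.

\subsection{Description}

By (S1) every point of $\overline M(\kappa)$ is in the $B$-orbit of a monomial chain $L_i=\bigoplus_mt^{x_i(m)}\kappa[[t]]e_m$, which again lies in $\overline M$. Put $v_i=x_i-\omega_i$; this is $d$-periodic in $i$. By \eqref{eq:Mbar} the chain lies in $\overline M$ if and only if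
\begin{equation}\label{eq:box}
0\le v_i(m)\le e,\qquad\sum_mv_i(m)=de-r\qquad\text{for all }i,m .
\end{equation}
We write $[0,e]$ for the set of integers $\{0,1,\dots,e\}$, so the first condition says $v_i\in[0,e]^d$. We have $x_i-x_{i-1}=-e_{\sigma(i)}$ for a permutation $\sigma$ of $\mathbb Z/d=\{1,\dots,d\}$, since each coordinate drops by exactly one in a period. With \eqref{eq:omega},
\[
v_i-v_{i-1}=e_i-e_{\sigma(i)} .
\]
For $a\ne b$ in $\mathbb Z/d$ let $[a,b)=\{a,a+1,\dots,b-1\}$, cyclically. Put $m^*=\sigma^{-1}(m)$. If $\sigma(m)=m$, then $v_i(m)$ is constant in $i$. If $\sigma(m)\ne m$, then $v_i(m)$ goes up by one at $i=m$ and down by one at $i=m^*$, so, as functions of $i$,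
\begin{equation}\label{eq:v}
v_\cdot(m)=c_m+1_{[m,m^*)},\qquad 0\le c_m\le e-1 .
\end{equation}
If $\sigma=\mathrm{id}$ we call the chain a \emph{translation chain}. Then $v_i=c\in[0,e]^d$ for all $i$, and $L_i=t^c\Lambda_i^\sharp$ with $t^c=\mathrm{diag}(t^{c_1},\dots,t^{c_d})$. In Example~\ref{ex:node} the crossing point has $\sigma=(1\,2)$ and $c=(0,0)$; the two other points named there are the translation chains $c=(1,0)$ and $c=(0,1)$.

\subsection{A closure relation}

\begin{lemma}\label{lem:closure}
Let $x,x'$ be monomial chains in $\mathrm{Fl}$, $m\ne n$, $u\in\mathbb Z$, with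
\[
x'_i(m)=x_i(n)+u,\qquad x'_i(n)=x_i(m)-u
\]
for all $i$ and all other coordinates equal. Put $\Delta_i=x_i(m)-x_i(n)$ and $\Delta_i^0=\omega_i(m)-\omega_i(n)$. If either $\Delta_i\le u$ and $\Delta_i^0\le u$ for all $i$, or $\Delta_i\ge u$ and $\Delta_i^0\ge u$ for all $i$, then the chain $L$ of $x$ lies in the closure of the $B$-orbit of the chain $L'$ of $x'$.
\end{lemma}

\begin{proof}
The second case follows from the first by exchanging $m\leftrightarrow n$ and $u\leftrightarrow-u$. In the first case let
\[
\eta_a:\ e_n\mapsto e_n+at^ue_m,\qquad g_b:\ e_m\mapsto e_m+bt^{-u}e_n ,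
\]
with the other basis vectors fixed. Since $\omega_i(n)+u\ge\omega_i(m)$ for all $i$, we have $\eta_a\in B$. We claim that $g_bL_i=\eta_aL'_i$ for $b=a^{-1}\ne0$. In the plane of $e_m,e_n$ the lattice $\eta_aL_i'$ is spanned by
\[
f=t^{x_i(n)+u}e_m,\qquad h=t^{x_i(m)-u}e_n+at^{x_i(m)}e_m .
\]
It contains $bh=t^{x_i(m)}e_m+bt^{x_i(m)-u}e_n=g_b(t^{x_i(m)}e_m)$. As $\Delta_i\le u$, it also contains $t^{u-\Delta_i}h-af=t^{x_i(n)}e_n=g_b(t^{x_i(n)}e_n)$. So $g_bL_i\subset\eta_aL_i'$. Both have determinant of valuation $x_i(m)+x_i(n)$ in the plane, so they are equal. Thus $b\mapsto g_bL$ is a morphism $\mathbb A^1\to\mathrm{Fl}$ with values in $BL'$ for $b\ne0$ and value $L$ at $b=0$.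
\end{proof}

\subsection{Reaching all chains from translation chains}

The idea is to multiply $\sigma$ by a transposition that creates a fixed point. The integer $u$ in Lemma~\ref{lem:closure} must be chosen so that the closure relation goes in the right direction \emph{and} the new chain stays in the box $[0,e]^d$ of \eqref{eq:box}. Whether one should use the first or the second alternative of the lemma depends on how two cyclic intervals meet (Figure~\ref{fig:arcs}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\draw[gray] (0,0) circle (1);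
\draw[very thick] (90:1.18) arc (90:230:1.18);
\draw[very thick,dashed] (230:0.82) arc (230:370:0.82);
\fill (90:1) circle (0.05) (230:1) circle (0.05) (10:1) circle (0.05);
\node at (90:1.5) {$m$};
\node at (230:1.5) {$n$};
\node at (10:1.5) {$n^*$};
\node at (0,-1.9) {Case A};
\end{scope}
\begin{scope}[xshift=5cm]
\draw[gray] (0,0) circle (1);
\draw[very thick] (90:1.18) arc (90:230:1.18);
\draw[very thick,dashed] (230:0.82) arc (230:520:0.82);
\fill (90:1) circle (0.05) (230:1) circle (0.05) (160:1) circle (0.05);
\node at (90:1.5) {$m$};
\node at (230:1.5) {$n$};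
\node at (160:1.6) {$n^*$};
\node at (0,-1.9) {Case B};
\end{scope}
\end{tikzpicture}
\caption{The cyclic set $\mathbb Z/d$, read counterclockwise, with the intervals $[m,n)$ (solid) and $[n,n^*)$ (dashed). In Case A they are disjoint ($n^*=m$ is allowed). In Case B the dashed interval runs past $m$; together the two cover the points of $[m,n^*)$ twice and all other points once.}
\label{fig:arcs}
\end{figure}

\begin{proposition}\label{prop:moves}
Let $x$ be a monomial chain in $\overline M$ with $\sigma\ne\mathrm{id}$. There is a monomial chain $x'$ in $\overline M$ whose permutation has strictly more fixed points, such that the chain $L$ of $x$ lies in the closure of the $B$-orbit of the chain $L'$ of $x'$. Consequently every $B$-stable closed subset of $\overline M(\kappa)$ containing all translation chains of $\overline M$ is equal to $\overline M(\kappa)$.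
\end{proposition}

\begin{proof}
Choose $m$ with $\sigma(m)\ne m$ and put $n=m^*=\sigma^{-1}(m)$. Then $\sigma(n)=m\ne n$, so also $n^*=\sigma^{-1}(n)\ne n$. By \eqref{eq:omega} the function $\Delta^0_i=\omega_i(m)-\omega_i(n)$ changes by $-1$ at $i\equiv m$ and by $+1$ at $i\equiv n$. It takes values in $\{-1,0,1\}$. Hence
\[
\Delta^0=\varepsilon-1_{[m,n)}\qquad\text{with }\varepsilon\in\{0,1\}.
\]
By \eqref{eq:v}, $v(m)=c_m+1_{[m,n)}$ and $v(n)=c_n+1_{[n,n^*)}$, so
\[
\Delta=v(m)-v(n)+\Delta^0=c_m-c_n+\varepsilon-1_{[n,n^*)} .
\]
For $h\in\mathbb Z$ put $u=\varepsilon+h$ and define $x'$ as in Lemma~\ref{lem:closure}. The coordinate $x'(m)$ drops when $x(n)$ does, and $x'(n)$ when $x(m)$ does. So $x'$ is a chain with permutation $\sigma'=(m\,n)\sigma$, and $\sigma'(n)=n$. A fixed point of $\sigma$ is different from $m$ and $n$, so it remains fixed. Thus $\sigma'$ has more fixed points than $\sigma$. For $v'=x'-\omega$ we compute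
\begin{align*}
v'(m)&=v(n)-\Delta^0+u=c_n+h+1_{[m,n)}+1_{[n,n^*)},\\
v'(n)&=v(m)+\Delta^0-u=c_m-h,
\end{align*}
and $\sum_lv'_i(l)=\sum_lv_i(l)$. It remains to choose $h$. Recall that $0\le c_m,c_n\le e-1$.

\emph{Case A: $[m,n)\cap[n,n^*)=\emptyset$.} Then $1_{[m,n)}+1_{[n,n^*)}$ takes values in $\{0,1\}$. Take $h=\max(0,c_m-c_n)$. Then
\[
v'(m)=\max(c_m,c_n)+1_{[m,n)}+1_{[n,n^*)},\qquad v'(n)=\min(c_m,c_n),
\]
so \eqref{eq:box} holds for $v'$. Moreover $\Delta\le c_m-c_n+\varepsilon\le u$ and $\Delta^0\le\varepsilon\le u$. So the first alternative of Lemma~\ref{lem:closure} applies.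

\emph{Case B: $[m,n)\cap[n,n^*)\ne\emptyset$.} Then $n^*\in[m,n)$, $n^*\ne m$, and $1_{[m,n)}+1_{[n,n^*)}=1+1_{[m,n^*)}$. Take $h=\min(0,c_m-c_n)-1$. Then
\[
v'(m)=\min(c_m,c_n)+1_{[m,n^*)},\qquad v'(n)=\max(c_m,c_n)+1\le e,
\]
so \eqref{eq:box} holds for $v'$. Moreover $\Delta\ge c_m-c_n+\varepsilon-1\ge u$ and $\Delta^0\ge\varepsilon-1\ge u$. So the second alternative applies.

The consequence follows by descending induction on the number of fixed points of $\sigma$, together with the fact that $\overline M(\kappa)$ is the union of the $B$-orbits of the monomial chains in $\overline M$.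
\end{proof}

\subsection{Passing to partial chains}

\begin{lemma}\label{lem:lift}
For every $I$ the projection $\overline M(\kappa)\to\overline M_I(\kappa)$ is surjective.
\end{lemma}

\begin{proof}
By surjectivity of $\rho_I$ and (S1) every point of $\overline M_I(\kappa)$ is a $B$-translate of a monomial chain, which then lies in $\overline M_I$. So it suffices to lift a monomial chain $(x_i)_{i\in I+d\mathbb Z}$ in $\overline M_I$. Let $v_i=x_i-\omega_i\in[0,e]^d$. For consecutive $i'<i$ in $I+d\mathbb Z$ we have $L_{i'}\subset L_i\subset t^{-1}L_{i'}$, so $x_{i'}-x_i=1_H$ for a subset $H$ of $\{1,\dots,d\}$ with $|H|=i-i'$. Also $\omega_{i'}-\omega_i=1_J$, where $J$ is the set of residues mod $d$ of $i'+1,\dots,i$. Choose a bijection $\sigma:J\to H$ that is the identity on $J\cap H$, and put $x_j=x_{j-1}-e_{\sigma(j)}$ for $i'<j\le i$; do this periodically. Then $v_j=v_{j-1}+e_j-e_{\sigma(j)}$ for $i'<j\le i$. So between $i'$ and $i$ the function $v_\cdot(m)$ is constant for $m\in J\cap H$ and for $m\notin J\cup H$. For $m\in J\setminus H$ it increases once by one, and for $m\in H\setminus J$ it decreases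 once by one; in each case it stays between $v_{i'}(m)$ and $v_i(m)$. The sum $\sum_mv_j(m)$ is constant. So \eqref{eq:box} holds for all $j$.
\end{proof}

The choice of $\sigma$ matters: with a bijection that is not the identity on $J\cap H$, some $v_\cdot(m)$ could leave $[0,e]$ between $i'$ and $i$.

\section{Flatness}\label{s:flat}

\subsection{The Iwahori group acts on the canonical local model}

The following lemma holds for all $(r_\varphi)$. Note that the $\kappa$-points of $M_I^{\mathrm{can}}$ are not given by a moduli problem. So we obtain the action of $B$ on them from a group scheme that is flat over $\mathcal O_{F_0}$ and acts on all of $M_I^{\mathrm{naive}}$.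

\begin{lemma}\label{lem:Bstable}
$M_I^{\mathrm{can}}(\kappa)\subset\overline M_I(\kappa)$ is $B$-stable.
\end{lemma}

\begin{proof}
Let $\mathcal A=\{g\in\mathrm{Mat}_d(\mathcal O_F): g_{ml}\in\pi\mathcal O_F\text{ for }m>l\}$. It is free over $\mathcal O_F$ with basis $b_{ml}=\pi^{[m>l]}E_{ml}$, where $E_{ml}$ are the matrix units and $[m>l]$ is $1$ if $m>l$ and $0$ otherwise. As in \eqref{eq:order}, $\mathcal A$ is the $\mathcal O_F$-order of endomorphisms of $V$ that preserve all $\Lambda_i$. For an $\mathcal O_{F_0}$-algebra $R$ put $\mathcal G(R)=(\mathcal A\otimes_{\mathcal O_{F_0}}R)^\times$. An element $g$ of $\mathcal A\otimes R$ is a unit if and only if left multiplication by it has invertible determinant over $R$: if left multiplication by $g$ is bijective, there is $g'$ with $gg'=1$, and $g(g'g-1)=0$ gives $g'g=1$. So $\mathcal G$ is a principal open subscheme of $\mathbb A^{ed^2}$ over $\mathcal O_{F_0}$; in particular it is flat.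

The $\mathcal O_F$-linear action of $\mathcal A$ on the $\Lambda_i$ is compatible with the inclusions $\Lambda_i\subset\Lambda_j$ and commutes with $\pi$. So $\mathcal G(R)$ acts on the modules $\Lambda_i\otimes R$ by $\mathcal O_F\otimes R$-linear automorphisms compatible with transition maps and periodicity. These preserve (a), (b) and (c), and we obtain an action morphism
\[
\mathcal G\times_{\mathcal O_{F_0}}M_I^{\mathrm{naive}}\to M_I^{\mathrm{naive}} .
\]
As $\mathcal G\times M_I^{\mathrm{can}}$ is flat over $\mathcal O_E$, its generic fiber is scheme-theoretically dense in it. The generic fiber maps into that of $M_I^{\mathrm{can}}$, so $\mathcal G\times M_I^{\mathrm{can}}$ maps into $M_I^{\mathrm{can}}$. Hence $M_I^{\mathrm{can}}(\kappa)$ is stable under $\mathcal G(\kappa)$.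

Finally, $\mathcal A\otimes_{\mathcal O_{F_0}}\kappa=\mathcal A^\sharp/t^e\mathcal A^\sharp$, compatibly with \eqref{eq:sharp} and the actions. Indeed, in the bases above
\[
b_{ml}b_{ln}=\pi^{[m>l]+[l>n]-[m>n]}b_{mn},\qquad
b_{ml}\cdot\pi^{\omega_i(l)}e_l=\pi^{[m>l]+\omega_i(l)-\omega_i(m)}\cdot\pi^{\omega_i(m)}e_m ,
\]
where the coefficients $\pi^{[m>l]+[l>n]-[m>n]}$ and $\pi^{[m>l]+\omega_i(l)-\omega_i(m)}$ have nonnegative exponents. The other products of basis elements are zero, and the same formulas hold for $\mathcal A^\sharp$ and $\Lambda_i^\sharp$ with $t$ in place of $\pi$. So $g\in B=(\mathcal A^\sharp)^\times$ acts on $\Lambda_i^\sharp/t^e\Lambda_i^\sharp$, hence on $\overline M_I(\kappa)$, through its image in $\mathcal G(\kappa)$.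
\end{proof}

\subsection{Proof of Theorem~\ref{thm:flat}}

Assume that the $r_\varphi$ differ by at most one. Write $r=qe+s$ with $0\le s<e$. Then exactly $s$ of the $r_\varphi$ equal $q+1$, and the others equal $q$. In Steps 1 and 2 let $I$ be full.

\medskip
\noindent\textbf{Step 1: translation chains lift.} Let $c\in[0,e]^d$ define a translation chain in $\overline M$, and put $a_m=e-c_m\in[0,e]$, so $\sum_ma_m=r$. We first find subsets $\Phi_1,\dots,\Phi_d\subset\Phi$ such that
\begin{equation}\label{eq:gale}
|\Phi_m|=a_m\quad\text{and each }\varphi\text{ lies in exactly }r_\varphi\text{ of the }\Phi_m .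
\end{equation}
Number $\Phi=\{\varphi_1,\dots,\varphi_e\}$ with the $\varphi$ having $r_\varphi=q+1$ first. Let $\Phi_1$ consist of the first $a_1$ elements, $\Phi_2$ of the next $a_2$ elements in cyclic order, and so on. Since $a_m\le e$, there are no repetitions within one $\Phi_m$. The total length is $qe+s$, so $\varphi_1,\dots,\varphi_s$ are used $q+1$ times and the others $q$ times.

In $\mathcal O_F\otimes_{\mathcal O_{F_0}}\mathcal O_K=\mathcal O_K[X]/Q$ consider the ideal $J_m$ generated by $\prod_{\varphi\notin\Phi_m}(X-\varphi(\pi))$. It is an $\mathcal O_K$-direct summand, since the quotient is $\mathcal O_K[X]/\prod_{\varphi\notin\Phi_m}(X-\varphi(\pi))$. It is isomorphic to $\mathcal O_K[X]/\prod_{\varphi\in\Phi_m}(X-\varphi(\pi))$, so it has rank $a_m$ and $\pi$ acts on it with characteristic polynomial $\prod_{\varphi\in\Phi_m}(T-\varphi(\pi))$. Fix a $k$-embedding of the residue field of $K$ into $\kappa$. The reduction of $J_m$ over $\kappa$ is the ideal $(t^{e-a_m})=(t^{c_m})$ of $\kappa[t]/t^e$. Put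
\[
\mathcal F_i=\bigoplus_mJ_m\cdot\pi^{\omega_i(m)}e_m\subset\Lambda_i\otimes_{\mathcal O_{F_0}}\mathcal O_K .
\]
The transition maps are diagonal with powers of $\pi$ as entries, and the $J_m$ are ideals independent of $i$, so (b) holds. By \eqref{eq:gale}, $\chi(\pi\mid\mathcal F_i)=\prod_m\prod_{\varphi\in\Phi_m}(T-\varphi(\pi))=P(T)$. So, by Lemma~\ref{lem:pi}, $(\mathcal F_i)$ is an $\mathcal O_K$-point of $M^{\mathrm{naive}}_I$. As $\mathcal O_K$ is flat over $\mathcal O_E$, it factors through $M_I^{\mathrm{can}}$. Its reduction is the given translation chain. So all translation chains of $\overline M$ lie in $M_I^{\mathrm{can}}(\kappa)$.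

\medskip
\noindent\textbf{Step 2: full chains.} By Lemma~\ref{lem:Bstable} and Step 1, $M_I^{\mathrm{can}}(\kappa)$ is a $B$-stable closed subset of $\overline M(\kappa)$ containing all translation chains. By Proposition~\ref{prop:moves} it is equal to $\overline M(\kappa)$.

\medskip
\noindent\textbf{Step 3: arbitrary $I$.} The projection $M_{\mathrm{full}}^{\mathrm{naive}}\to M_I^{\mathrm{naive}}$ from the naive local model for the full index set maps the flat scheme $M_{\mathrm{full}}^{\mathrm{can}}$ into $M_I^{\mathrm{can}}$. By Step 2 and Lemma~\ref{lem:lift}, $M_I^{\mathrm{can}}(\kappa)=\overline M_I(\kappa)$. So $M_I^{\mathrm{can}}\otimes\kappa$ is a closed subscheme of $\overline M_I$ with the same points. Since $\overline M_I$ is reduced (Corollary~\ref{cor:reduced}), $M_I^{\mathrm{can}}\otimes\kappa=M_I^{\mathrm{naive}}\otimes\kappa$, and hence $M_I^{\mathrm{can}}\otimes k=M_I^{\mathrm{naive}}\otimes k$.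

\medskip
\noindent\textbf{Step 4: conclusion.} Let $\mathcal J$ be the ideal of $M_I^{\mathrm{can}}$ in $M_I^{\mathrm{naive}}$ and $\varpi$ a uniformizer of $\mathcal O_E$. The coherent sheaf $\mathcal J$ vanishes on the generic fiber, so it is killed by a power of $\varpi$. As $\mathcal O_{M_I^{\mathrm{can}}}$ is flat over $\mathcal O_E$, the sequence
\[
0\to\mathcal J/\varpi\mathcal J\to\mathcal O_{M_I^{\mathrm{naive}}}/\varpi\to\mathcal O_{M_I^{\mathrm{can}}}/\varpi\to0
\]
is exact, and its last map is an isomorphism by Step 3. So $\mathcal J=\varpi\mathcal J=\varpi^2\mathcal J=\dots=0$. Hence $M_I^{\mathrm{naive}}=M_I^{\mathrm{can}}$ is flat over $\mathcal O_E$.\qed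

\begin{remark}
The hypothesis on $(r_\varphi)$ enters only through \eqref{eq:gale}, which asks for a $0/1$-matrix with row sums $a_m$ and column sums $r_\varphi$. For $(r_\varphi)=(2,0)$ and $a=(2,0)$ there is none: the first row would have to be $(1,1)$, but the second column is $0$. For $a=(1,1)$ there is one, and it gives the lift $N=\alpha$ of the vertex in Example~\ref{ex:cone}.
\end{remark}

\section{The converse, normality, and components}

We prove Theorem~\ref{thm:more}. Part (i) is Corollary~\ref{cor:reduced} together with the description \eqref{eq:Mbar}.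

\subsection{The generic fiber}

Let $S$ be an $E$-scheme. Over $S$ all maps $\Lambda_{i,S}\to\Lambda_{j,S}$ become isomorphisms, so all $\mathcal F_i$ correspond to one submodule $\mathcal F$ of $V\otimes_{F_0}\mathcal O_S$. Over $K$ we have $F\otimes_{F_0}K=\prod_\varphi K$ and $\mathcal F=\bigoplus_\varphi\mathcal F_\varphi$, with $\pi$ acting on $\mathcal F_\varphi$ by $\varphi(\pi)$. As $F=F_0(\pi)$ is separable over $F_0$, the $\varphi(\pi)$ are distinct, so (c) says exactly that $\mathrm{rk}\,\mathcal F_\varphi=r_\varphi$ for all $\varphi$. Hence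
\[
M_I^{\mathrm{naive}}\otimes_{\mathcal O_E}K\cong\prod_\varphi\mathrm{Gr}(r_\varphi,d),
\]
which is nonempty, smooth and geometrically irreducible of dimension $dr-\sum_\varphi r_\varphi^2$. It follows that $M_I^{\mathrm{can}}$ is integral, flat and proper over $\mathcal O_E$. Its special fiber is nonempty and equidimensional of this same dimension.

\subsection{Proof of (ii)}

The ``if'' part is Theorem~\ref{thm:flat}. Suppose now that the $r_\varphi$ do not differ by at most one. Let $(r'_\varphi)$ be a tuple with values in $\{\lfloor r/e\rfloor,\lceil r/e\rceil\}\subset\{0,\dots,d\}$ and sum $r$. By (i) the naive local models of $(r_\varphi)$ and $(r'_\varphi)$ have the same geometric special fiber $\overline M_I$ (the two reflex fields may differ, but their residue fields are finite over that of $F_0$ and so have a common algebraic closure). By Theorem~\ref{thm:flat} for $(r'_\varphi)$ and the previous subsection, $\dim\overline M_I=dr-\sum_\varphi r_\varphi'^2$. If $r_\varphi\ge r_\psi+2$, moving one unit from $r_\varphi$ to $r_\psi$ changes the sum of squares by $-2(r_\varphi-r_\psi-1)<0$. So among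 integer tuples of given length and sum, $\sum r_\varphi^2$ is minimal exactly for those with entries differing by at most one; all of these are permutations of each other. Hence
\[
\dim\overline M_I>dr-\sum_\varphi r_\varphi^2 ,
\]
and the right-hand side is the dimension of the special fiber of $M_I^{\mathrm{can}}$ for $(r_\varphi)$. So this special fiber is a proper closed subset of that of $M_I^{\mathrm{naive}}$. Thus the generic fiber is not dense: $M_I^{\mathrm{naive}}$ is not topologically flat, and in particular not flat.\qed

\subsection{Proof of (iii): normality}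

Let the $r_\varphi$ differ by at most one. By Theorem~\ref{thm:flat}, $M=M_I^{\mathrm{naive}}=M_I^{\mathrm{can}}$. Its special fiber is reduced by (i), and it is equidimensional of dimension $\sum_\varphi r_\varphi(d-r_\varphi)$. We verify Serre's conditions $R_1$ and $S_2$. The local ring at a generic point of the special fiber is one-dimensional, and its maximal ideal is generated by the non-zero-divisor $\varpi$ because the special fiber is reduced. So it is a discrete valuation ring. With smoothness of the generic fiber this gives $R_1$. At a point of the special fiber, the local ring of $\mathcal O_M/\varpi$ is reduced, hence satisfies $S_1$. So the local ring of $M$ there has depth at least the minimum of $2$ and its dimension. With regularity of the generic fiber this gives $S_2$. So $M$ is normal.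

\subsection{Proof of (iii): components}

Let $I$ be full. For $c\in[0,e]^d$ with $\sum_m(e-c_m)=r$ let $L_c=(t^c\Lambda_i^\sharp)_i$ be the corresponding translation chain. The union of the closures of the finitely many orbits $BL_c$ is closed, $B$-stable and contains all translation chains, so by Proposition~\ref{prop:moves} it is $\overline M$. The stabilizer of $L_c$ in $B$ is $B\cap t^cBt^{-c}$. In the entry $(m,l)$ it requires divisibility by $\max(0,c_m-c_l)$ more powers of $t$ than $B$ does. Hence
\[
\dim BL_c=\sum_{m\ne l}\max(0,c_m-c_l)=\sum_{m<l}|a_m-a_l|,\qquad a_m=e-c_m .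
\]
Distinct $c$ give distinct orbits by (S1), hence distinct closures. Since $\overline M$ is equidimensional, its irreducible components are exactly the closures of those $BL_c$ that have maximal dimension.

So we have to maximize $\sum_{m<l}|a_m-a_l|$ over $a\in[0,e]^d$ with $\sum_ma_m=r$. If $a$ is sorted decreasingly, this sum is $\sum_m(d+1-2m)a_m$. If there are $m<m'$ with $a_m<e$ and $a_{m'}>0$, then moving one unit from $m'$ to $m$ raises the weighted sum by $2(m'-m)>0$, and sorting again does not lower it. So the maximum is attained exactly when, after sorting, $a_m=e$ or $a_{m'}=0$ for all $m<m'$. These are the permutations of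
\[
(\underbrace{e,\dots,e}_{q},s,0,\dots,0),
\]
read as $(e,\dots,e,0,\dots,0)$ if $s=0$. There are $\binom dq$ of them if $s=0$, and $\binom dq(d-q)=d\binom{d-1}q$ if $s>0$. (As a check, the maximum is $eq(d-q)+s(d-1-2q)=(e-s)\,q(d-q)+s\,(q+1)(d-q-1)=\sum_\varphi r_\varphi(d-r_\varphi)$, as it must be.) This proves Theorem~\ref{thm:more}.\qed

\begin{thebibliography}{9}

\bibitem{BK}
Brion, Kumar, \emph{Frobenius Splitting Methods in Geometry and Representation Theory}.

\bibitem{EGA}
EGA IV$_3$.

\bibitem{Fa}
Faltings, \emph{Algebraic loop groups and moduli spaces of bundles}, J. Eur. Math. Soc. 5 (2003).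

\bibitem{PR}
G. Pappas, M. Rapoport, \emph{Local models in the ramified case. II. Splitting models}, arXiv:math/0205021 (2002).

\bibitem{PRtwisted}
Pappas, Rapoport, \emph{Twisted loop groups and their affine flag varieties}, Adv. Math. 219 (2008).

\end{thebibliography}

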